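# Nine sections of a nodal cubic, and a globally $+$-regular threefold that is not strongly globally $+$-regular

## 1. A nodal cubic blown up in nine sections

Let $R$ be a Dedekind domain whose fraction field $K$ has characteristic $0$, such that

* (i) $R$ contains nine multiplicatively independent units $u_1,\dots,u_9$: if $\prod u_i^{m_i}=1$ with $m_i\in\mathbb Z$, then all $m_i=0$;
* (ii) some maximal ideal $\mathfrak m_0$ has a residue field that is algebraic over a finite field.

Two examples to keep in mind: $R=\mathbb Z[1/n]$, where $n$ is the product of the first nine primes and the $u_i$ are these primes; and $R=\mathbb Z_p$ for any $p$, where the $u_i$ are nine primes different from $p$. Independence is unique factorization. A Dedekind domain with fraction field of characteristic $0$ is excellent; it is regular, so $R$ is a dualizing complex for itself; and (ii) makes it of mixed characteristic.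

**Construction 1.** Let $\mathcal E=\{xyz=x^3+y^3\}\subset\mathbb P^2_R$, let $\sigma=[0:0:1]$, and let
$$\nu\colon\mathbb P^1_R\to\mathcal E,\qquad [s:t]\mapsto[s^2t:st^2:s^3+t^3].$$
If $x=0$ at a point of $\mathcal E$, then $y^3=0$ there, and conversely; so a point with $x=0$ or $y=0$ lies on $\sigma$. Off $\sigma$ we may put $y=1$, and then $z=(x^3+1)/x$. So $\lambda=x/y$ identifies $\mathcal E\smallsetminus\sigma$ with $\mathbb G_{m,R}$, and $\lambda$ becomes $s/t$ under $\nu$. Near $\sigma$ (put $z=1$) the equation is $xy=x^3+y^3$, a node with two rational branches in every characteristic. Thus the fibres of $\mathcal E$ are geometrically integral nodal cubics, and $\nu^{-1}(\sigma)=\{0\}\sqcup\{\infty\}$. The units $u_i$ are sections of $\mathbb G_{m,R}=\mathcal E\smallsetminus\sigma$.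

Put $X_0=\mathbb P^2_R$, and let $X_i$ be the blow-up of $X_{i-1}$ along the section $u_i$ of the strict transform of $\mathcal E$. Let us see that this makes sense. Suppose the strict transform of $\mathcal E$ in $X_{i-1}$ is still isomorphic to $\mathcal E$. Near the section $u_i$ there are relative coordinates $v,w$ on $X_{i-1}$ such that the strict transform is $v=0$ and the section is $v=w=0$, because the section lies in the smooth locus of the cubic. The new strict transform is the blow-up of the old one along the Cartier divisor $w=0$, so nothing changes; it equals the total transform minus the exceptional divisor, and it meets the exceptional divisor exactly in the section $u_i$. Two of the $u_i$ may agree modulo some $\mathfrak m$; then the fibre over $\mathfrak m$ is blown up at an infinitely near point of the cubic.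

Put $X=X_9$, let $E\cong\mathcal E$ be the strict transform, $H$ the pullback of a line, and $E_i$ the total transform of the $i$-th exceptional divisor. We blow up sections of smooth morphisms, so $X$ is smooth and projective over $R$ with geometrically integral fibres, and its formation commutes with base change. In particular $X$ is regular and integral, of dimension $3$. Each blow-up has a center of codimension $2$, and $\omega_{\mathbb P^2_R/R}=\mathcal O(-3)$, so
$$\mathcal O_X(E)=\mathcal O_X\big(3H-\textstyle\sum E_i\big),\qquad \omega_{X/R}\cong\mathcal O_X(-E),\qquad E^2=9-9=0\ \text{ on fibres.}\tag{1}$$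
Write $s_E$ for the canonical section of $\mathcal O_X(E)$ and $X_{\mathfrak m}$ for the fibre over $\mathfrak m$. We keep this $X$ throughout.

What is $X$ for? The line bundle $\mathcal O_X(E)|_E$ has degree $0$ on a nodal cubic, and degree $0$ line bundles there are classified by $\mathbb G_m$. We shall see that this one is the element $-\prod u_i^{-1}$. By (i) it is not a root of unity in $K$, and by (ii) it is one modulo $\mathfrak m_0$. So no multiple of $E$ moves on the generic fibre, but some multiple of $E$ moves on $X_{\mathfrak m_0}$. This jump will separate two notions of regularity, which we now recall.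

## 2. Splitting under finite covers, with and without a small boundary

In this section $R$ may be any Noetherian excellent ring of mixed characteristic with a dualizing complex, and $X$ any normal integral scheme, projective and surjective over $\operatorname{Spec}R$. Let $\Delta\ge0$ be an effective $\mathbb Q$-divisor on $X$. For $f\colon Y\to X$ finite surjective with $Y$ normal and integral, $f^*\Delta$ is the pullback as a Weil $\mathbb Q$-divisor: it is formed over the regular locus of $X$, whose complement has codimension at least $2$, and extended uniquely. For a $\mathbb Q$-divisor $B$, the sections of $\mathcal O_Y(\lfloor B\rfloor)$ are the rational functions $g$ with $\operatorname{ord}_W(g)\ge-\lfloor\operatorname{coeff}_W B\rfloor$ for every prime divisor $W$.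

**Definition 2.** The pair $(X,\Delta)$ is *globally $+$-regular* if, for every such $f$, the natural map $\mathcal O_X\to f_*\mathcal O_Y(\lfloor f^*\Delta\rfloor)$ splits as a map of $\mathcal O_X$-modules. It is *strongly globally $+$-regular* if for every effective Weil divisor $D$ on $X$ there is a rational $\epsilon>0$ such that $(X,\Delta+\epsilon D)$ is globally $+$-regular.

The question is whether the first property implies the second.

**Example 3.** Let $X=\operatorname{Spec}O$, with $O$ a discrete valuation ring of mixed characteristic as above and uniformizer $\pi$, and $\Delta=b\cdot\{\pi=0\}$ with $b\ge 0$. A cover is $\operatorname{Spec}S$ with $S$ a semilocal Dedekind domain finite over $O$; let $e_1,\dots,e_g$ be the orders of $\pi$ at its closed points. The module in Definition 2 is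
$$S'=\{x\in\operatorname{Frac}S:\operatorname{ord}_i(x)\ge-\lfloor be_i\rfloor \text{ for all } i\},$$
which is finite and torsion-free, hence free, over $O$. If $b<1$, then $\lfloor be_i\rfloor<e_i$, so $\pi^{-1}\notin S'$, so $1\notin\pi S'$, so $1$ is part of a basis of $S'$ and $O\to S'$ splits. If $b\ge1$, the identity cover already fails, as $1=\pi\cdot\pi^{-1}$ is divisible by $\pi$ in $S'$. Hence $(\operatorname{Spec}O,\Delta)$ is globally $+$-regular iff $b<1$. As $b<1$ is an open condition, in dimension one globally $+$-regular pairs of this kind are strongly so: for $D=n\{\pi=0\}$ take $\epsilon$ with $b+\epsilon n<1$.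

The first thing to try in general is to fix $f$ and let $\epsilon$ shrink. Only finitely many primes $W$ of $Y$ occur in $f^*D$, and $\lfloor x+\epsilon y\rfloor=\lfloor x\rfloor$ as soon as $\epsilon y<\lfloor x\rfloor+1-x$. So there is $\epsilon_f>0$ with $\lfloor f^*(\Delta+\epsilon D)\rfloor=\lfloor f^*\Delta\rfloor$ for all $0<\epsilon\le\epsilon_f$, and the splitting for this $f$ survives. The argument stops at the order of quantifiers: one $\epsilon$ must serve all $f$, while the numbers $\operatorname{ord}_W f^*D$ are unbounded when $f$ varies. In Example 3 the bound $b<1$ happened to be uniform in $f$. For the threefold of Section 1 there is no uniform bound.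

**Theorem 4.** Let $R$ satisfy (i) and (ii), and let $X$ be as in Construction 1.

* **(A)** $(X,\Delta)$ is globally $+$-regular for every $\Delta=aE+\sum_{\mathfrak m}b_{\mathfrak m}X_{\mathfrak m}$ with rational $0\le a<1$ and $0\le b_{\mathfrak m}<1$ (finitely many $b_{\mathfrak m}\ne0$). In particular $(X,0)$ is globally $+$-regular.
* **(B)** Let $D$ be an effective divisor in a class $nE+rH$ with $n\ge0$, $r\ge1$ (for example the pullback of the line $z=0$), or an effective divisor with $\mathcal O_X(D)|_{X_{\mathfrak m_0}}$ ample. Then $(X,\epsilon D)$ is not globally $+$-regular for any rational $\epsilon>0$.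

**Remark 5 (monotonicity).** If $0\le\Delta'\le\Delta$ and $(X,\Delta)$ is globally $+$-regular, so is $(X,\Delta')$: the map $\mathcal O_X\to f_*\mathcal O_Y(\lfloor f^*\Delta\rfloor)$ factors through $f_*\mathcal O_Y(\lfloor f^*\Delta'\rfloor)$, and a retraction of the composite restricts to a retraction of the first map.

**Corollary 6.** A globally $+$-regular pair need not be strongly globally $+$-regular. Every $(X,\Delta)$ in (A), in particular $(X,0)$, is globally $+$-regular but not strongly globally $+$-regular. This occurs with $\Delta=0$, $\dim X=3$ and $X$ smooth over $R$, both for $R=\mathbb Z_p$ (every $p$) and for $R$ the coordinate ring of an open subset of $\operatorname{Spec}\mathbb Z$.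

*Proof from Theorem 4.* Let $D$ be the pullback of the line $z=0$. If $(X,\Delta+\epsilon D)$ were globally $+$-regular for some $\epsilon>0$, then so would be $(X,\epsilon D)$ by Remark 5, against (B). $\square$

We prove (B) in Sections 4 and 5, and (A) in Sections 6 to 9. The two parts share only the computations of Section 3.

## 3. Line bundles and first cohomology of the nodal cubic

**Step 3.1: which line bundles are trivial.** Let $F$ be a field with a ring map $R\to F$. A rational function on $E_F$ that is a unit at the node is a $g\in F(\lambda)^*$ that is a unit at $0$ and $\infty$ with $g(0)=g(\infty)$. If $\sum n_i=0$, then $g=\prod(\lambda-\lambda_i)^{n_i}$ has $g(\infty)=1$ and $g(0)=\prod(-\lambda_i)^{n_i}=\prod\lambda_i^{n_i}$. So for $\lambda_i\in\bar F^*$ the bundle $\mathcal O(\sum n_i[\lambda_i])$ is trivial iff $\prod\lambda_i^{n_i}=1$. We may test over $\bar F$: on the integral projective curve $E_F$ a line bundle of degree $0$ is trivial iff it has a nonzero section, and $H^0$ commutes with field extension.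

A line $ax+by+cz=0$ with $c\ne0$ meets $E$ where $c\lambda^3+a\lambda^2+b\lambda+c=0$, three points with product $-1$. Also $\mathcal O(E_i)|_E=\mathcal O_E([u_i])$ by Construction 1. Hence, for $3d=\sum m_i$,
$$\mathcal O\big(dH-\textstyle\sum m_iE_i\big)\big|_{E_F}\ \text{is trivial}\iff(-1)^d\prod u_i^{-m_i}=1\ \text{ in }F.\tag{2}$$
In particular $\mathcal O(jE)|_{E_F}$ is trivial iff $(-\prod u_i^{-1})^j=1$ in $F$. If $K\subset F$, squaring and (i) show that it is nontrivial for all $j\ne0$.

**Step 3.2: vanishing facts.** The curve $E_F$ is an integral plane cubic, so $\omega_{E_F}\cong\mathcal O$. By duality, $H^1(E_F,L)=0$ if $\deg L>0$, and $H^0(E_F,L)=H^1(E_F,L)=0$ if $\deg L=0$ and $L\not\cong\mathcal O$. The fibres of $X$ are iterated blow-ups of $\mathbb P^2$ at rational points, and blowing up such points does not change the cohomology of pulled back line bundles. So $\mathcal O$ has $H^0$ equal to the base field and $H^1=H^2=0$ on each fibre, and therefore $H^0(X,\mathcal O_X)=R$ and $H^1(X,\mathcal O_X)=H^2(X,\mathcal O_X)=0$. The same holds after localizing $R$.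

**Step 3.3: a coherent class that comes from an étale class.** The purpose is to see that $H^1(E,\mathcal O_E)$ has a generator of topological origin. Consider
$$0\to\mathcal O_E\to\nu_*\mathcal O_{\mathbb P^1}\to\sigma_*\mathcal O\to0,\qquad g\mapsto g(0)-g(\infty).\tag{3}$$
It is a complex of $R$-flat coherent sheaves. On a fibre, $\nu$ is the normalization of a curve of arithmetic genus $1$ by $\mathbb P^1$, so the cokernel of the first map has length $1$; the second map is onto and kills $\mathcal O_E$, so the complex is exact on fibres. Then (3) is exact: the second map is onto by Nakayama; its kernel is flat and its formation commutes with passing to fibres, so $\mathcal O_E$ maps onto it by Nakayama; and the kernel of that surjection vanishes on fibres, hence vanishes. Now $H^0(E,\mathcal O_E)=H^0(\mathbb P^1,\mathcal O)=R$, constants have $g(0)-g(\infty)=0$, and $H^1(\mathbb P^1,\mathcal O)=0$. So $H^1(E,\mathcal O_E)=R\alpha$ is free of rank one on $\alpha=\delta(1)$, $\delta$ being the connecting map.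

Let $p$ be a prime and $\Lambda_s=\mathbb Z/p^s$. As $\nu$ is finite, is an isomorphism off $\sigma$, and has two points over $\sigma$, the sequence of étale sheaves on $E$
$$0\to\Lambda_s\to\nu_*\Lambda_s\to\sigma_*\Lambda_s\to0\tag{4}$$
(same formula) is exact. It maps to the reduction of (3) modulo $p^s$, which is exact by flatness. Put $\theta_s=\delta(1)\in H^1_{\text{ét}}(E,\Lambda_s)$. Then *the image of $\alpha$ in $H^1(E,\mathcal O_E/p^s)$ is the image of $\theta_s$*, and the $\theta_s$ are compatible as $s$ varies.

Over an algebraically closed field of characteristic $0$, the map $H^0(\mathbb P^1,\mathbb F_p)\to H^0(\sigma,\mathbb F_p)$ is $0$, so $\theta_1\ne0$. The corresponding torsor is a cycle of lines: sections of $\nu_*\mathbb F_p$ with $g(0)-g(\infty)=1$ describe $\mathbb P^1\times\mathbb Z/p$ with $(\infty,i)$ glued to $(0,i+1)$. It is visibly connected. (In general a nontrivial $\mathbb Z/p$-torsor over a connected base is connected, since a component with trivial stabilizer would be a section.)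

## 4. A section on the fibre over $\mathfrak m_0$ that does not lift

From here to the end of Section 5 put $O=R_{\mathfrak m_0}$, with uniformizer $\pi$, residue field $k$ of characteristic $p$, and $e=v_\pi(p)$; write $X$ for $X_O$. It is enough to find, for each integer $q\geq 1$, a finite cover of $X_O$ for which splitting with $\epsilon=1/q$ fails. Indeed, by Remark 5 it suffices to treat $\epsilon=1/q$; and the normalization of the original $X$ in the function field of such a cover is a finite cover of $X$ (finite by excellence) that restricts to the given one, so a splitting over $R$ would localize to $O$.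

**Step 4.1.** This step produces the class that will be killed. Since $k$ is algebraic over a finite field, $k^*$ is a torsion group, and by (2) the bundle $\mathcal O(E)|_{E_k}$ has finite order $m\ge1$. We claim $H^1(X_k,\mathcal O(jE_k))=0$ for $0\le j<m$. For $j=0$ this is Step 3.2. For $1\le j<m$ use
$$0\to\mathcal O((j-1)E_k)\to\mathcal O(jE_k)\to\mathcal O(jE)|_{E_k}\to0,$$
where the last term is nontrivial of degree $0$ and so has no $H^1$. With $j=m$ in the same sequence, $H^0(X_k,\mathcal O(mE_k))\to H^0(E_k,\mathcal O_{E_k})=k$ is onto. So there is $h\in H^0(X_k,\mathcal O(mE_k))$ that does not vanish identically on $E_k$; in particular $h\notin k\,s_E^m$.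

On $X_K$ all $\mathcal O(jE)|_{E_K}$, $j\ge1$, are nontrivial of degree $0$ and have no sections, so by induction $H^0(X_K,\mathcal O(mE))=K s_E^m$. Since $s_E^m\not\equiv0$ modulo $\pi$, we get $H^0(X,\mathcal O(mE))=O\,s_E^m$. So $h$ does not lift to $X$. Put $\mathcal M=\mathcal O_X(mE)$. The sequence $0\to\mathcal M\xrightarrow{\pi}\mathcal M\to\mathcal M|_{X_k}\to0$ gives
$$0\ne\delta(h)\in H^1(X,\mathcal M).$$
Choose a finite affine cover $\{U_\alpha\}$ of $X$ and lifts $h_\alpha\in\mathcal M(U_\alpha)$ of $h$. Up to sign, $\delta(h)$ is the class of the cocycle $(h_\alpha-h_\beta)/\pi$.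

**Example 7.** Let $O=\mathbb Z_2$ and let the $u_i$ be nine odd primes. All $u_i\equiv1$ in $\mathbb F_2$, so $-\prod u_i^{-1}=1$ in $\mathbb F_2$ and $m=1$: on the special fibre there is a pencil of cubics through the nine (infinitely near) points at $\lambda=1$. An explicit second member is
$$h=z^3+xz^2+yz^2+x^2z+y^2z+x^2y+xy^2+xyz .$$
Substituting $x=\lambda^2,\ y=\lambda,\ z=\lambda^3+1$ over $\mathbb F_2$, the eight monomials become $1+\lambda^3+\lambda^6+\lambda^9$, $\lambda^2+\lambda^8$, $\lambda+\lambda^7$, $\lambda^4+\lambda^7$, $\lambda^2+\lambda^5$, $\lambda^5$, $\lambda^4$, $\lambda^3+\lambda^6$, and their sum is $1+\lambda+\lambda^8+\lambda^9=(1+\lambda)^9$. So $h$ meets $E_k$ to order $9$ at $\lambda=1$: locally $h=Av+Bw^9$ with $E_k=\{v=0\}$, and dividing by $w$ after each substitution $v=v'w$ one sees that $h$ gives a section of $3H-\sum E_i$ on $X_k$. On the generic fibre there is no second cubic, since $\prod u_i\ne-1$.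

## 5. Covers with poles along $\frac1qD$ kill the obstruction

We want a cover on which some function $U$ satisfies $U\equiv h$ modulo $\pi$ in the precise sense that $c_\alpha=(U-h_\alpha)/\pi$ has poles bounded by $\frac1qD$. Then $(h_\alpha-h_\beta)/\pi=c_\beta-c_\alpha$ becomes a coboundary.

A natural first attempt is to find a global section $A$ with $A\equiv h_\alpha^N$ modulo $\pi^N$ and to put $U=A^{1/N}$ with $N=p^a$. The equation for $c_\alpha$ is then
$$c_\alpha^N+\sum_{1\le j<N}\binom Nj\pi^{-j}h_\alpha^j\,c_\alpha^{N-j}+\pi^{-N}(h_\alpha^N-A)=0,$$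
so one needs $\binom Nj h_\alpha^j$ divisible by $\pi^j$. Take $O=\mathbb Z_p$ and $D$ the pullback of a line, and $N\ge3$. At $j=N-1$ the binomial coefficient is $p^a$, while $p^{N-1}$ is needed and $N-1>a$; as $h_\alpha$ is not divisible by $\pi$ and $D$ is horizontal, the coefficient is not integral. The attempt stops at the middle coefficients, so a polynomial with correction terms $A_l$ in all large degrees is required. To correct, one must lift sections modulo $\pi^j$. Without poles, that is in $\mathcal M^j$, the obstruction groups never vanish: $h^j$ does not vanish on $E_k$, so $h^j\notin k\,s_E^{mj}$, while $H^0(X,\mathcal M^j)=O\,s_E^{mj}$ as in Step 4.1; hence $h^j$ does not lift and $H^1(X,\mathcal M^j)\ne0$ for every $j\ge1$. A small pole along $D$ removes this obstruction once $j$ is large, and binomial coefficients take care of the small $j$.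

**Step 5.1: vanishing with poles.** Put $t_j=\lfloor j/q\rfloor$ and $\mathcal N_j=\mathcal M^j(t_jD)$, the rational sections of $\mathcal M^j$ with poles bounded by $t_jD$. As $X$ is regular, $\mathcal N_j$ is invertible. Since $t_i+t_l\le t_{i+l}$, we have $\mathcal M^j\subset\mathcal N_j$ and $\mathcal N_i\mathcal N_l\subset\mathcal N_{i+l}$. *Claim: there is $j_0\ge1$ with $H^1(X,\mathcal N_j)=0$ for all $j\ge j_0$.* The group $H^1(X,\mathcal N_j)/\pi$ embeds in $H^1(X_k,\mathcal N_j|_{X_k})$, so by Nakayama it suffices that the latter is $0$.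

* Suppose $D\sim nE+rH$. Take $j_0=q$. For $j\ge q$ we have $\mathcal N_j|_{X_k}\cong\mathcal O(n'E+r'H)$ with $n'=mj+t_jn\ge0$ and $r'=t_jr\ge1$. First, $H^1(X_k,r'H)=H^1(\mathbb P^2_k,\mathcal O(r'))=0$. Then induct on $n'$ with
$$0\to\mathcal O((n'-1)E+r'H)\to\mathcal O(n'E+r'H)\to\mathcal O(n'E+r'H)|_{E_k}\to0,$$
whose last term has degree $3r'>0$ and so no $H^1$.
* Suppose $\mathcal O(D)|_{X_k}$ is ample. The curve $E_k$ is integral with $E_k^2=0$, so it is nef. By Fujita's vanishing theorem (T. Fujita, *Vanishing theorems for semipositive line bundles*, 1983; valid over fields of any characteristic) there is $t_0\ge1$ with $H^1(X_k,tD+L)=0$ for all $t\ge t_0$ and all nef $L$. Take $j_0=qt_0$ and $L=mjE_k$.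

**Step 5.2: a polynomial whose Taylor coefficients at $h_\alpha$ are divisible.** Let $N=p^{2j_0}$. *Claim: there are $A_l\in H^0(X,\mathcal N_l)$, $0\le l\le N$, with $A_0=1$ and*
$$B_i(h_\alpha):=\sum_{l\le i}\binom{N-l}{i-l}A_l\,h_\alpha^{\,i-l}\in\pi^i\mathcal N_i(U_\alpha)\qquad\text{for all }\alpha\text{ and }0\le i\le N.\tag{5}$$
With $P(T)=\sum_lA_lT^{N-l}$, the $B_i$ are the Taylor coefficients: $P(T)=\sum_iB_i(x)(T-x)^{N-i}$, since $\binom{N-l}{N-i}=\binom{N-l}{i-l}$. Writing $T-x=(T-x-y)+y$ and expanding again gives
$$B_i(x+y)=\sum_{l\le i}\binom{N-l}{i-l}B_l(x)\,y^{i-l}.\tag{6}$$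

The case $i=0$ is clear, as $B_0=1$. For $1\le j<j_0$ put $A_j=0$. Then $B_j(h_\alpha)=\binom Njh_\alpha^j$, and since $v_p\binom{p^a}{j}=a-v_p(j)$,
$$v_\pi\tbinom Nj=e\,(2j_0-v_p(j))\ge2j_0-j\ge j,$$
so (5) holds for $i=j$.

Now let $j_0\le j\le N$ and suppose $A_l$ is constructed for $l<j$. Put $R_j(x)=\sum_{l<j}\binom{N-l}{j-l}A_lx^{j-l}$, so that $B_j=A_j+R_j$. On $U_\alpha\cap U_\beta$ write $h_\beta=h_\alpha+\pi c$ with $c$ a section of $\mathcal M$. In (6) with $i=j$ the term $l=j$ is $B_j(h_\alpha)$, and $A_j$ cancels from the difference: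
$$R_j(h_\beta)-R_j(h_\alpha)=\sum_{l<j}\binom{N-l}{j-l}B_l(h_\alpha)(\pi c)^{j-l}\in\sum_{l<j}\pi^l\mathcal N_l\cdot\pi^{j-l}\mathcal M^{j-l}\subset\pi^j\mathcal N_j.$$
So the $-R_j(h_\alpha)$ glue to a global section of $\mathcal N_j/\pi^j\mathcal N_j$. It lifts to some $A_j\in H^0(X,\mathcal N_j)$, because $H^1(X,\pi^j\mathcal N_j)\cong H^1(X,\mathcal N_j)=0$ by Step 5.1. On the affine $U_\alpha$ this says $B_j(h_\alpha)=A_j+R_j(h_\alpha)\in\pi^j\mathcal N_j(U_\alpha)$, which is (5) for $i=j$.

**Step 5.3: the cover.** This step turns the polynomial into a cover that kills $\delta(h)$. Let $\eta$ be the generic point of $X$, and let $U$ be a root of $P$ in $\mathcal M_\eta\otimes_{K(X)}\overline{K(X)}$. Let $f\colon Y\to X$ be the normalization of $X$ in the finite extension of $K(X)$ generated by $U$ (read in a trivialization of $\mathcal M_\eta$). It is finite because $X$ is excellent. Put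
$$\mathcal M'=f^*\mathcal M\otimes\mathcal O_Y(\lfloor\tfrac1qf^*D\rfloor),\qquad c_\alpha=(U-h_\alpha)/\pi.$$
Dividing $0=P(U)=\sum_iB_i(h_\alpha)(U-h_\alpha)^{N-i}$ by $\pi^N$ gives
$$c_\alpha^N+\sum_{i\ge1}\frac{B_i(h_\alpha)}{\pi^i}\,c_\alpha^{N-i}=0,\qquad\frac{B_i(h_\alpha)}{\pi^i}\in\mathcal N_i(U_\alpha).\tag{7}$$
Let $W$ be a prime divisor of $f^{-1}(U_\alpha)$ and $d=\operatorname{ord}_Wf^*D$; orders are measured against a local generator of $f^*\mathcal M$ and its powers. The $i$-th coefficient in (7) has order $\ge-t_id\ge-id/q$. If $\operatorname{ord}_W(c_\alpha)<-d/q$, every term with $i\ge1$ would have order at least $-id/q+(N-i)\operatorname{ord}_W(c_\alpha)>N\operatorname{ord}_W(c_\alpha)$, and their sum could not equal $-c_\alpha^N$. So $\operatorname{ord}_W(c_\alpha)\ge-d/q$, and being an integer it is $\ge-\lfloor d/q\rfloor$. As $Y$ is normal, $c_\alpha\in\mathcal M'(f^{-1}(U_\alpha))$.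

Now $(h_\alpha-h_\beta)/\pi=c_\beta-c_\alpha$ shows that $\delta(h)$ maps to $0$ in
$$H^1(X,f_*\mathcal M')=H^1\big(X,\mathcal M\otimes f_*\mathcal O_Y(\lfloor\tfrac1qf^*D\rfloor)\big).$$
If $\mathcal O_X\to f_*\mathcal O_Y(\lfloor\frac1qf^*D\rfloor)$ split, then so would its twist by $\mathcal M$, and $H^1(X,\mathcal M)$ would inject into this group. That contradicts $\delta(h)\ne0$. So $(X,\frac1qD)$ is not globally $+$-regular for any $q$, and (B) is proved. $\square$

When $D$ has class $H$ we took $j_0=q$, so the covers used have degree at most $p^{2q}$ over $X_O$. This bound grows with $q$, in accordance with the quantifier problem of Section 2.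

## 6. Splitting as non-divisibility of one class in $H^2$

We turn to (A). Let $f\colon Y\to X$ be finite surjective with $Y$ normal and integral, let $\Delta$ be as in (A), and put $\mathcal F=\mathcal O_Y(\lfloor f^*\Delta\rfloor)$. The map $\mathcal O_X\to f_*\mathcal F$ splits iff evaluation at $1$,
$$\operatorname{Hom}_X(f_*\mathcal F,\mathcal O_X)\to H^0(X,\mathcal O_X)=R,$$
is onto. Both sides commute with localization on $R$, so surjectivity can be checked after localizing at each maximal ideal $\mathfrak m$.

**Step 6.1: residue characteristic $0$.** Here the trace suffices. We have $R_{\mathfrak m}\supset\mathbb Q$, so all local rings of $X$ at codimension-one points have residue characteristic $0$, and all extensions of them in $Y$ are tamely ramified. The inverse different has order $-(e_W-1)$ along $W$, where $e_W$ is the ramification index. If $W$ lies over a prime divisor with coefficient $\delta<1$ in $\Delta$, sections of $\mathcal F$ have order $\ge-\lfloor\delta e_W\rfloor\ge-(e_W-1)$ along $W$. So $\operatorname{Tr}$ maps $f_*\mathcal F$ to functions regular in codimension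 one, that is, to $\mathcal O_X$, and $\frac1{\deg f}\operatorname{Tr}$ is a splitting.

**Step 6.2: residue characteristic $p>0$.** The purpose is to translate splitting into a statement on one element of one module. Put $O=R_{\mathfrak m}$, $\pi$ a uniformizer, $e=v_\pi(p)$, $k=O/\pi$, and base change everything to $O$. Then $\Delta=aE+bX_k$ with $0\le a,b<1$.

Consider $\mathcal O_X(-E)\simeq[\mathcal O_X\to\mathcal O_E]$ (degrees $0,1$). The subcomplex $\mathcal O_E[-1]$ has quotient $\mathcal O_X$, and it induces $\partial\colon H^1(E,\mathcal O_E)\to H^2(X,\mathcal O_X(-E))$, an isomorphism because $H^1(X,\mathcal O_X)=H^2(X,\mathcal O_X)=0$. So $H^2(X,\mathcal O_X(-E))=O\gamma$ is free on $\gamma=\partial\alpha$. Put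
$$\mathcal G=f^*\mathcal O_X(-E)\otimes\mathcal F,\qquad\mathbf H=H^2(Y,\mathcal G)=H^2(X,(f_*\mathcal F)(-E)),$$
a finitely generated $O$-module, and let $\gamma_{\mathcal G}\in\mathbf H$ be the image of $\gamma$.

Let $\mathcal A$ be a coherent sheaf on $X$. Grothendieck duality for the smooth projective $X\to\operatorname{Spec}O$ of relative dimension $2$ reads
$$R\operatorname{Hom}_X(\mathcal A(-E),\omega_{X/O}[2])=R\operatorname{Hom}_O(R\Gamma(X,\mathcal A(-E)),O).$$
Take cohomology in degree $-2$. As $\omega_{X/O}\cong\mathcal O_X(-E)$, the left side gives $\operatorname{Hom}_X(\mathcal A,\mathcal O_X)$. On the right, the contributions are $\operatorname{Ext}^i_O(H^{i+2},O)$ with $i\ge0$, and $H^j(X,-)=0$ for $j>2$ since the fibres have dimension $2$; only $i=0$ remains. So, naturally in $\mathcal A$,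
$$\operatorname{Hom}_X(\mathcal A,\mathcal O_X)\cong\operatorname{Hom}_O\big(H^2(X,\mathcal A(-E)),O\big).\tag{8}$$
Apply this to $\mathcal O_X\to f_*\mathcal F$. For $\mathcal A=\mathcal O_X$ both sides are free of rank one, and the identity, a generator, corresponds to a functional that is a unit on $\gamma$. So splitting over $O$ holds iff some $\psi\in\operatorname{Hom}_O(\mathbf H,O)$ has $\psi(\gamma_{\mathcal G})\in O^*$. Passing to the free module $\mathbf H/\mathbf H_{\rm tors}$,
$$\text{splitting over }O\iff\gamma_{\mathcal G}\notin\pi\mathbf H+\mathbf H_{\rm tors}.\tag{9}$$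

The first functional to try, for $\Delta=0$, is the one given by the trace $f_*\mathcal O_Y\to\mathcal O_X$. It sends $1$ to $\deg f$, so it takes the value $\deg f$ times a unit on $\gamma_{\mathcal G}$. This shows that $\gamma_{\mathcal G}$ is never torsion, and it gives splitting when $p\nmid\deg f$. When $p\mid\deg f$ it stops there: it does not exclude that $\gamma_{\mathcal G}$ is divisible by $\pi$ modulo torsion. To measure divisibility we use that $\alpha$ comes from the étale classes $\theta_s$ of Step 3.3. First we show that $\theta_1$ survives in every finite cover; then we transport the divisibility of $\gamma_{\mathcal G}$ to étale cohomology.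

## 7. The cycle torsor does not die in finite covers

**Lemma 8.** Let $F\supset K$ be algebraically closed, $p$ a prime, $X=X_F$, $E=E_F$, and let $E'\to E$ be a connected $\mathbb Z/p$-torsor. For every finite surjective $f\colon Y\to X$ with $Y$ normal and integral, the pullback of $E'$ to $f^{-1}(E)$ is nontrivial.

Suppose it is trivial for some $Y$. It stays trivial on the normalization of $X$ in the Galois closure of $K(Y)/K(X)$, so assume $K(Y)/K(X)$ is Galois with group $G$; then $X=Y/G$. Let $E_Y=f^{-1}(E)_{\rm red}$ and let $G_y$ be the stabilizer of a closed point $y\in Y$. We use the following fact: *if $G_y\subset J\subset G$, then $Y/J\to X$ is étale at the image of $y$*, since both strictly henselian local rings equal $(\mathcal O^{sh}_{Y,y})^{G_y}$ (SGA 1, V.2).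

**Step 7.1: $E_Y$ is connected.** Let $C_0$ be a connected component of $E_Y$ and $J=\{g:gC_0=C_0\}$. The set $GC_0$ is open, closed and $G$-stable in $E_Y$, and fibres of $f$ are $G$-orbits. So $f(C_0)$ and $f(E_Y\smallsetminus GC_0)$ are disjoint closed sets covering the connected $E$, whence $E_Y=GC_0$. Put $Z=Y/J$, $h\colon Z\to X$, and let $B$ be the image of $C_0$ in $Z$. Its preimage in $Y$ is $C_0$, so $B$ is open and closed in $h^{-1}(E)$. If $y\in C_0$ and $gy\in C_0$, then $gC_0=C_0$, so $g\in J$. Two consequences: $G_y\subset J$ for $y\in C_0$, so $h$ is étale along $B$; and $B\to E$ is injective on closed points. It is also onto, as $f(C_0)=f(GC_0)=E$. So $B$, as an open and closed subscheme of $h^{-1}(E)$, is finite étale of degree $1$ over $E$, that is, $B\cong E$. Write $h^*E=B+B'$ with $B'\ge0$ Cartier and $B\cap B'=\emptyset$. Then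
$$\mathcal O_Z(B)|_B\cong\mathcal O_X(E)|_E=:\mathcal V.$$

Suppose $B'\ne0$. Let $\rho\colon\tilde Z\to Z$ be a projective resolution that is an isomorphism near $B$; this is possible because $Z$ is étale over a smooth surface near $B$. Let $\tilde B,\tilde B'$ be the pullbacks. Then $\tilde B^2=\deg\mathcal V=0$ and $\tilde B\cdot\tilde B'=0$. Moreover $\tilde B'^2=\tilde B'\cdot(h\rho)^*E=0$, because $(h\rho)_*\tilde B'$ is a multiple of $E$ and $E^2=0$. Let $A$ be ample on $\tilde Z$ and $c=(\tilde B'\cdot A)/(\tilde B\cdot A)\in\mathbb Q_{>0}$. The class $\tilde B'-c\tilde B$ is orthogonal to $A$ and has square $0$, so by the Hodge index theorem it is numerically trivial. Hence for some integer $M>0$ with $Mc\in\mathbb Z$ the bundle $\mathcal O(M\tilde B'-Mc\tilde B)$ lies in $\operatorname{Pic}^0(\tilde Z)$. Restriction $\operatorname{Pic}^0_{\tilde Z}\to\operatorname{Pic}^0_{\tilde B}\cong\mathbb G_m$ is trivial, since the source is an abelian variety and the target is affine. But the restriction of our bundle to $\tilde B$ is $\mathcal V^{-Mc}$, with $Mc\ne0$, which is nontrivial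 by Step 3.1. This contradiction shows $B'=0$. Then $h^{-1}(E)=B\to E$ is an isomorphism and $h$ is étale along $B$; over a point of $E$ the finite map $h$ has a single point in its fibre and is étale there, so $\deg h=1$. Thus $Z=X$, $J=G$, and $E_Y=C_0$ is connected.

**Step 7.2: an étale cover of $X$.** This step converts the trivialization into a cover of $X$ that cannot exist. A trivialization of the pulled back torsor gives a lift $s\colon E_Y\to E'$ of $E_Y\to E$. For $g\in G$ the lifts $s\circ g$ and $s$ differ by a locally constant function to $\mathbb Z/p$, which is a constant $\chi(g)$ as $E_Y$ is connected; and $\chi\colon G\to\mathbb Z/p$ is a homomorphism, since $s\circ gg'=(s+\chi(g))\circ g'=s+\chi(g')+\chi(g)$.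

If $\chi=0$, then $s$ is constant on the fibres of $E_Y\to E$, so $s(E_Y)$ is closed and maps bijectively to $E$. Its $p$ translates are disjoint closed sets covering $E'$, contradicting connectedness. So $\chi$ is onto, and $X'=Y/\ker\chi$ is a connected normal cyclic cover of $X$ of degree $p$. If $y\in E_Y$ and $g\in G_y$, then $s(y)=s(gy)=s(y)+\chi(g)$, so $G_y\subset\ker\chi$. Hence $X'\to X$ is étale over $E$.

Suppose $X'\to X$ is not étale. By purity of the branch locus there is an integral curve $T\subset X$ in the branch locus, and $T\cap E=\emptyset$. Write $T\sim dH-\sum m_iE_i$. Then $3d-\sum m_i=T\cdot E=0$ and $\mathcal O(T)|_E$ is trivial. By (2), squared, $\prod u_i^{2m_i}=1$, so all $m_i=0$ by (i), then $d=0$ and $T\sim0$, absurd for a curve on a projective surface. So $X'\to X$ is a connected étale cover of degree $p$ of a smooth projective rational surface. Such a surface is simply connected: contradiction. $\square$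

## 8. From the coherent class to étale cohomology over $C$

Suppose that splitting fails over $O$ of residue characteristic $p$, in the situation of Step 6.2. By (9), $\gamma_{\mathcal G}=\pi\beta+t$ with $t$ torsion; choosing $r$ with $p^rt=0$ we get
$$p^r\gamma_{\mathcal G}=p^r\pi\beta\qquad\text{for some }r\ge0,\ \beta\in\mathbf H.\tag{10}$$

**Step 8.1: spaces and complexes.** We set up a relative cohomology with coefficients in both $\Lambda_s$ and integral functions. Let $C$ be the completed algebraic closure of $\operatorname{Frac}(\hat O)$, with $v(p)=1$, so $v(\pi)=1/e$; let $O_C$ be its valuation ring. As $K$ has characteristic $0$, $Y_C$ is normal. Let $Y^0$ be a connected component; it is integral of dimension $2$, and finite and surjective over $X_C$. Let $\tilde Y\to Y^0$ be a projective resolution such that, for $q\colon\tilde Y\to X_C$, the curve $\mathcal Z=q^{-1}(E_C)_{\rm red}$ has simple normal crossings. Let $\mathcal Z_0$ be the disjoint union of its components and $\mathcal Z_1$ the set of its nodes; let $i,i_0,i_1$ be the maps of $\mathcal Z,\mathcal Z_0,\mathcal Z_1$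 to $\tilde Y$, and $j_1,j_2\colon\mathcal Z_1\to\mathcal Z_0$ the two branches, after ordering the components.

We view proper $C$-schemes $T$ also as adic spaces $T^{an}$. On $T^{an}_{\text{ét}}$ there are the sheaf $\mathcal O$ of functions and the subsheaf $\mathcal O^+$ of functions bounded by $1$, which is integrally closed in $\mathcal O$ and has no $p$-torsion. Direct images along closed immersions are exact, so $i_*,i_{0*},i_{1*}$ are exact. For $\Phi\in\{\Lambda_s,\mathcal O^+,\mathcal O^+/p^s\}$ let
$$\mathcal C(\Phi)=\big[\Phi_{\tilde Y}\to i_{0*}\Phi_{\mathcal Z_0}\xrightarrow{\,j_1^*-j_2^*\,}i_{1*}\Phi_{\mathcal Z_1}\big]\quad(\text{degrees }0,1,2)\tag{11}$$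
on $\tilde Y^{an}_{\text{ét}}$, and let $\mathcal C_{\ge1}(\Phi)$ be the subcomplex of the terms in degrees $1,2$. The inclusion induces $\partial\colon\mathbb H^2(\mathcal C_{\ge1}(\Phi))\to\mathbb H^2(\mathcal C(\Phi))$. Put
$$M_s=\mathbb H^2(\tilde Y^{an}_{\text{ét}},\mathcal C(\Lambda_s)),\qquad Q_s=\mathbb H^2(\tilde Y^{an}_{\text{ét}},\mathcal C(\mathcal O^+/p^s)).$$
On stalks, $i_*\Lambda_s[-1]\to\mathcal C_{\ge1}(\Lambda_s)$ is a quasi-isomorphism (at a node it is $0\to\Lambda_s\to\Lambda_s^2\to\Lambda_s\to0$). Hence $\mathbb H^2(\mathcal C_{\ge1}(\Lambda_s))=H^1(\mathcal Z,\Lambda_s)$. Algebraic and analytic étale cohomology of proper $C$-schemes with torsion coefficients agree (Huber, *Étale Cohomology of Rigid Analytic Varieties and Adic Spaces*, §3.7). So $M_s=H^2(\tilde Y,\mathcal Z;\Lambda_s)$ is the algebraic relative cohomology, that is, the cohomology of $[\Lambda_s\to i_*\Lambda_s]$; it is finite; and $\partial\colon H^1(\mathcal Z,\Lambda_s)\to M_s$ is its usual boundary map up to sign.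

**Step 8.2: primitive comparison.** This step says that passing from $\Lambda_s$ to $\mathcal O^+/p^s$ loses nothing of positive valuation. An $O_C$-module is *almost zero* if it is killed by every element of the maximal ideal $\mathfrak m_C$, and a map is an *almost isomorphism* if its kernel and cokernel are almost zero. For example $\mathfrak m_C\subset O_C$ is an almost isomorphism, because $O_C/\mathfrak m_C$ is almost zero. The five lemma holds for almost modules. We use the theorem of Scholze (*p-adic Hodge theory for rigid-analytic varieties*, Forum Math. Pi 1 (2013), Thm 5.1): *for $T$ proper smooth over $C$, $H^i(T^{an}_{\text{ét}},\mathbb F_p)$ is finite and $H^i(T^{an}_{\text{ét}},\mathbb F_p)\otimes O_C/p\to H^i(T^{an}_{\text{ét}},\mathcal O^+/p)$ is an almost isomorphism.*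

Compare the exact sequences $0\to\Lambda_{s-1}\xrightarrow p\Lambda_s\to\Lambda_1\to0$ and $0\to\mathcal O^+/p^{s-1}\xrightarrow p\mathcal O^+/p^s\to\mathcal O^+/p\to0$. Since $O_C$ is flat over $\mathbb Z_p$, tensoring the first long exact sequence with $O_C$ keeps it exact. By induction on $s$ and the five lemma, $H^i(T^{an}_{\text{ét}},\Lambda_s)\otimes_{\mathbb Z_p}O_C\to H^i(T^{an}_{\text{ét}},\mathcal O^+/p^s)$ is an almost isomorphism for all $i,s$. Apply this to $T=\tilde Y,\mathcal Z_0,\mathcal Z_1$, filter $\mathcal C(\Phi)$ by its terms, and use the five lemma again: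
$$\varphi\colon M_s\otimes_{\mathbb Z_p}O_C\to Q_s\quad\text{is an almost isomorphism.}\tag{12}$$

**Step 8.3: a morphism from analytic to integral étale topoi.** We need a map from coherent cohomology over $O$ to cohomology of $\mathcal O^+$. Let $S$ be a proper $O$-scheme and $T\to S_C$ a morphism with $T$ proper over $C$. For $U\to S$ étale, separated and of finite type, let $\hat U$ be the $p$-adic completion of $U\otimes_OO_C$ and $\hat U_\eta$ its generic fibre. If $U=\operatorname{Spec}A$ and $\hat A$ is the $p$-adic completion of $A\otimes_OO_C$, then $\hat U_\eta=\operatorname{Spa}(\hat A[1/p],\hat A^+)$ with $\hat A^+$ the integral closure of the image of $\hat A$. As $S$ is proper, $\hat S_\eta=S_C^{an}$. For example, with $S=\mathbb P^1_O$ and $U=\mathbb A^1_O$, $\hat U_\eta$ is the closed disc $|x|\le1$, on which every element of $\mathcal O(U)=O[x]$ is bounded by $1$; the two discs $|x|\le1$ and $|x^{-1}|\le1$ cover $\mathbb P^{1,an}_C$.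

The functor $U\mapsto\hat U_\eta$ takes values in étale spaces over $S_C^{an}$ and preserves the final object and fibre products. It also preserves coverings. Let $\{U_j\to U\}$ be an étale covering with $U$ affine. A point of $\hat U_\eta$ is given by a map $\operatorname{Spf}V\to\hat U$ with $V$ a $p$-adically complete valuation ring in which $p$ is a nonzero nonunit. It comes with a map $\operatorname{Spec}V\to U$, and the pullback of $\hat U_j$ is the completion of the étale $V$-scheme $U_j\times_U\operatorname{Spec}V$. One of these schemes has a point $w$ over the closed point of $\operatorname{Spec}V$. Its local ring is étale over $V$ and therefore a valuation ring dominating $V$. The $p$-adic completion of that ring gives a point of $(\hat U_j)_\eta$, and by domination it lies above the given point.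

Hence $U\mapsto T^{an}\times_{S_C^{an}}\hat U_\eta$ defines a morphism of topoi $\lambda_T\colon T^{an}_{\text{ét}}\to S_{\text{ét}}$, with these properties.

* (a) For $S'\to S$ proper, $(U\times_SS')^\wedge_\eta=\hat U_\eta\times_{S_C^{an}}S_C'^{an}$. So the $\lambda$'s are compatible with commutative squares formed by $T'\to T$ and $S'\to S$.
* (b) The maps $A\to\hat A\to\hat A^+$ give ring maps $\mathcal O_S\to\lambda_{T*}\mathcal O_T^+$, functorial as in (a).
* (c) There is a canonical map $\Lambda_s\to\lambda_{T*}\Lambda_s$. The square that it forms with $\Lambda_s\to\mathcal O_S/p^s$ and $\Lambda_s\to\mathcal O_T^+/p^s$ commutes, since a sheaf of rings killed by $p^s$ receives only one ring map from $\Lambda_s$.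
* (d) If $V\to S$ is a finite étale $\Lambda_s$-torsor, then $V$ is proper over $O$ and $\hat V_\eta=V_C^{an}$. The pullback of the sheaf represented by $V$ is represented by the image of $V$ under the functor. So $\lambda_T^*\colon H^1(S_{\text{ét}},\Lambda_s)\to H^1(T^{an}_{\text{ét}},\Lambda_s)$ sends $[V]$ to the analytification of the torsor $V_C\times_{S_C}T$.

For quasi-coherent sheaves on $S$, Zariski and étale cohomology agree. A map of complexes $\mathcal A\to\lambda_{T*}\mathcal B$ on $S_{\text{ét}}$ induces $\mathbb H^*(S,\mathcal A)\to\mathbb H^*(S,R\lambda_{T*}\mathcal B)=\mathbb H^*(T^{an}_{\text{ét}},\mathcal B)$.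

**Step 8.4: the map $\Psi\colon\mathbf H\to Q_s$.** Here the hypotheses $a<1$ and $b\ge0$ enter. Let $\lambda=\lambda_{\tilde Y}\colon\tilde Y^{an}_{\text{ét}}\to Y_{\text{ét}}$ and $\mu=f\circ\lambda\colon\tilde Y^{an}_{\text{ét}}\to X_{\text{ét}}$, which by (a) is the morphism attached to $\tilde Y\to X_C$. Write $b=b_1/b_2$ with integers $b_1\ge0$, $b_2>0$, and choose $\varpi\in C$ with $\varpi^{b_2}=\pi^{b_1}$, so $v(\varpi)=b/e$.

Every irreducible component of $f^{-1}(E)$ has codimension $1$ in $Y$; as $X$ is normal and $f$ finite, it maps to a codimension-one subset of $X$ inside the integral divisor $E$, so it dominates $E$. In particular it is horizontal. Let $g$ be a section of $\mathcal G$, viewed as a sheaf of rational functions, over an étale $U\to Y$ with $U$ affine. Étale maps preserve orders along prime divisors, and $U$ is normal.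

* Let $W$ be vertical. Then $\operatorname{ord}_W(g)\ge-\lfloor b\operatorname{ord}_W\pi\rfloor$. Let $W$ be horizontal and not over $E$. Then $\operatorname{ord}_W(g)\ge0$. Let $W$ lie over $E$ and $d_W=\operatorname{ord}_Wf^*E\ge1$. Then $\operatorname{ord}_W(g)\ge d_W-\lfloor ad_W\rfloor\ge1$, because $a<1$.
* So the poles of $g$ are vertical, $g\in\mathcal O(U)[1/\pi]$, and $g$ defines a function on $\hat U_\eta$ (recall that $\pi$ divides $p$). Moreover $\pi^{b_1}g^{b_2}$ has order $\ge b_1\operatorname{ord}_W\pi-b_2\lfloor b\operatorname{ord}_W\pi\rfloor\ge0$ along vertical $W$, and order $\ge0$ along horizontal $W$, so $(\varpi g)^{b_2}=\pi^{b_1}g^{b_2}$ comes from $\mathcal O(U)$. As $\mathcal O^+$ is integrally closed in $\mathcal O$, $\varpi g\in\mathcal O^+(\hat U_\eta)$.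
* The function $g$ lies in all the height-one primes that define $f^{-1}(E_K)$ on the normal scheme $U_K$, so it vanishes on $f^{-1}(E_K)_{\rm red}\times_YU$. Since $\mathcal Z_0$ is reduced and maps into $f^{-1}(E_K)$, $\varpi g$ restricts to $0$ on $\mathcal Z_0$.

Thus $g\mapsto\varpi g$ is a map of complexes $\mathcal G[0]\to\lambda_*\mathcal C(\mathcal O^+)$ on $Y_{\text{ét}}$. It induces an $O$-linear map $\Psi\colon\mathbf H\to\mathbb H^2(\mathcal C(\mathcal O^+))\to Q_s$.

**Step 8.5: the image of $\gamma_{\mathcal G}$.** *Claim:*
$$\Psi(\gamma_{\mathcal G})=\varpi\,\varphi(\zeta_s\otimes1),\qquad\zeta_s:=\partial(q^*\theta_s)\in M_s,\tag{13}$$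
where $q^*\theta_s\in H^1(\mathcal Z,\Lambda_s)$ is the pullback of $\theta_s$ along $\mathcal Z\to E_C\to E$.

By (a) and (b), the natural maps $\mathcal O_X\to\mu_*\mathcal O^+_{\tilde Y}$ and $\mathcal O_E\to\mu_*i_{0*}\mathcal O^+_{\mathcal Z_0}$ give a map of complexes
$$\kappa\colon[\mathcal O_X\to\mathcal O_E]\to\mu_*\mathcal C(\mathcal O^+);$$
the composite $\mathcal O_E\to\mu_*i_{1*}\mathcal O^+_{\mathcal Z_1}$ vanishes because $j_1,j_2$ become equal after mapping to $E_C$. Consider the two maps of complexes
$$\mathcal O_X(-E)\to f_*\mathcal G\xrightarrow{\ \varpi\ }\mu_*\mathcal C(\mathcal O^+),\qquad\mathcal O_X(-E)\to[\mathcal O_X\to\mathcal O_E]\xrightarrow{\ \varpi\kappa\ }\mu_*\mathcal C(\mathcal O^+).$$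
They are equal: both are $g\mapsto\varpi g$ in degree $0$. The first sends $\gamma$ to $\Psi(\gamma_{\mathcal G})$. Since $\kappa$ maps the subcomplex $\mathcal O_E[-1]$ to $\mu_*\mathcal C_{\ge1}(\mathcal O^+)$, the second sends $\gamma=\partial\alpha$ to $\varpi\,\partial(\alpha')$ in $Q_s$, where $\alpha'$ is the image of $\alpha$ in $\mathbb H^2(\mathcal C_{\ge1}(\mathcal O^+/p^s))$. So $\Psi(\gamma_{\mathcal G})=\varpi\,\partial(\alpha')$.

It remains to find $\alpha'$. The curve $\mathcal Z$ gives $\lambda_{\mathcal Z}\colon\mathcal Z^{an}_{\text{ét}}\to E_{\text{ét}}$, and $\mathcal C_{\ge1}(\Phi)$ is the direct image of a complex on $\mathcal Z^{an}$, which we denote in the same way. The map $\mathcal O_E[-1]\to\lambda_{\mathcal Z*}\mathcal C_{\ge1}(\mathcal O^+/p^s)$ factors through $(\mathcal O_E/p^s)[-1]$. By (c), the two composites from $\Lambda_s[-1]$ to $\lambda_{\mathcal Z*}\mathcal C_{\ge1}(\mathcal O^+/p^s)$ agree: one through $(\mathcal O_E/p^s)[-1]$, the other through $\lambda_{\mathcal Z*}\mathcal C_{\ge1}(\Lambda_s)$. By Step 3.3 the image of $\alpha$ in $H^1(E,\mathcal O_E/p^s)$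 is the image of $\theta_s$, so $\alpha'$ is the image of $\theta_s$ by the second route. That route starts with $\Lambda_s[-1]\to\lambda_{\mathcal Z*}\Lambda_s[-1]\to\lambda_{\mathcal Z*}\mathcal C_{\ge1}(\Lambda_s)$, so by (d) it first sends $\theta_s$ to $q^*\theta_s\in H^1(\mathcal Z,\Lambda_s)=\mathbb H^2(\mathcal C_{\ge1}(\Lambda_s))$. As $\partial$ is compatible with $\Lambda_s\to\mathcal O^+/p^s$, we get $\partial(\alpha')=\varphi(\zeta_s\otimes1)$. This proves (13).

## 9. Divisibility of $\zeta_s$, and the contradiction with Lemma 8

**Step 9.1: the almost error is too small to matter.** This is where $b<1$ is used. Put $\beta_0=\Psi(\beta)\in Q_s$. By (10) and (13),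
$$p^r\varpi\,\varphi(\zeta_s\otimes1)=p^r\pi\beta_0.$$
Choose $\tau\in C$ with $0<2v(\tau)<(1-b)/e$. By (12) there is $m\in M_s\otimes O_C$ with $\tau\beta_0=\varphi(m)$. Then $\varphi(p^r\varpi\tau\,\zeta_s-p^r\pi m)=0$, so $\tau(p^r\varpi\tau\,\zeta_s-p^r\pi m)=0$, and
$$p^r\varpi\tau^2\zeta_s\in p^r\pi\,(M_s\otimes O_C).$$
Write $M_s=\bigoplus_j\mathbb Z/p^{n_j}$ with $n_j\ge1$, and $\zeta_s=(c_j)$. Suppose $p\nmid c_j$. Then $p^r\varpi\tau^2c_j$ has valuation $r+b/e+2v(\tau)<r+1/e$ and lies in $p^r\pi O_C+p^{n_j}O_C$. Elements of $p^r\pi O_C$ have valuation at least $r+1/e$, so $n_j\le r+b/e+2v(\tau)<r+1/e\le r+1$; hence $n_j\le r$ and $p^rc_j=0$. If $p\mid c_j$, then $p^rc_j\in p^{r+1}\mathbb Z/p^{n_j}$. In all cases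
$$p^r\zeta_s\in p^{r+1}M_s\qquad\text{for all }s,\tag{14}$$
with $r$ independent of $s$.

**Step 9.2: killing $\theta_1$ by étale covers.** From now on we use algebraic étale cohomology over $C$. Let $H^i(-,\mathbb Z_p)=\varprojlim_sH^i(-,\Lambda_s)$, and likewise for relative groups. All groups are finite at each level, so long exact sequences remain exact in the limit. In particular, for a proper $C$-scheme $T$, the sequences $0\to\Lambda_s\to\Lambda_{s+n}\to\Lambda_n\to0$ give exact sequences
$$H^i(T,\mathbb Z_p)\xrightarrow{p^n}H^i(T,\mathbb Z_p)\to H^i(T,\mathbb Z/p^n)\to H^{i+1}(T,\mathbb Z_p)\xrightarrow{p^n}H^{i+1}(T,\mathbb Z_p),$$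
whose third map is the Bockstein. Let $\theta=(\theta_s)$ and $\zeta=(\zeta_s)=\partial q^*\theta\in H^2(\tilde Y,\mathcal Z;\mathbb Z_p)$; we omit pullbacks of $\theta$ from the notation.

By (14) the finite sets $\{w_s\in M_s:p^{r+1}w_s=p^r\zeta_s\}$ are nonempty, and they form a projective system; so there is $w\in H^2(\tilde Y,\mathcal Z;\mathbb Z_p)$ with $p^{r+1}w=p^r\zeta$. Its image $\bar w\in H^2(\tilde Y,\mathbb Z_p)$ satisfies $p^{r+1}\bar w=0$, since $\zeta=\partial q^*\theta$ maps to $0$. So $\bar w$ is the Bockstein of some $y\in H^1(\tilde Y,\mathbb Z/p^{r+1})$. Let $\tilde Y_1\to\tilde Y$ be a connected component of the torsor $y$: a connected finite étale cover on which $y$ becomes $0$. Let $\mathcal Z_{(1)}$ be the preimage of $\mathcal Z$. On $\tilde Y_1$ we have $\bar w=0$, so on $(\tilde Y_1,\mathcal Z_{(1)})$ we have $w=\partial w'$ with $w'\in H^1(\mathcal Z_{(1)},\mathbb Z_p)$. Then $\partial(p^r(\theta-pw'))=p^r\zeta-p^{r+1}w=0$, so $p^r(\theta-pw')$ is the restriction of some $z\in H^1(\tilde Y_1,\mathbb Z_p)$.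

Let $\tilde Y_2\to\tilde Y_1$ be a connected finite étale cover on which the finite group $H^1(\tilde Y_1,\mathbb Z/p^{r+1})$ becomes $0$ (kill its elements one after another), and $\mathcal Z_{(2)}$ the preimage of $\mathcal Z$. On $\tilde Y_2$ the class $z$ is $0$ modulo $p^{r+1}$, so $z=p^{r+1}z'$. Hence
$$p^r(\theta-pw'-pz')=0\quad\text{in }H^1(\mathcal Z_{(2)},\mathbb Z_p).$$
This group is torsion-free, because $H^0(\mathcal Z_{(2)},\mathbb Z_p)\to H^0(\mathcal Z_{(2)},\mathbb F_p)$ is onto. So $\theta\in pH^1(\mathcal Z_{(2)},\mathbb Z_p)$, and therefore $\theta_1|_{\mathcal Z_{(2)}}=0$ in $H^1(\mathcal Z_{(2)},\mathbb F_p)$.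

**Step 9.3: descent to a finite cover.** Lemma 8 is about finite covers of $X_C$, and $\tilde Y_2\to X_C$ need not be finite; so we use the Stein factorization $\tilde Y_2\xrightarrow{g}Y'\xrightarrow{f'}X_C$. Here $Y'$ is normal and integral, $f'$ is finite surjective, and $g$ maps $\mathcal Z_{(2)}$ properly onto $f'^{-1}(E_C)_{\rm red}$ with connected fibres. By proper base change, the direct image of $\mathbb F_p$ along $\mathcal Z_{(2)}\to f'^{-1}(E_C)$ is $\mathbb F_p$, so $H^1(f'^{-1}(E_C),\mathbb F_p)\to H^1(\mathcal Z_{(2)},\mathbb F_p)$ is injective. Hence $\theta_1$ vanishes on $f'^{-1}(E_C)$. But by Step 3.3, $\theta_1$ is the class of a connected $\mathbb Z/p$-torsor on $E_C$, and Lemma 8 with $F=C$ says that its pullback to $f'^{-1}(E_C)$ is nontrivial. This is a contradiction.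

So splitting holds over every $R_{\mathfrak m}$ of positive residue characteristic, and by Step 6.1 also over every $R_{\mathfrak m}$ of residue characteristic $0$. Hence $\mathcal O_X\to f_*\mathcal O_Y(\lfloor f^*\Delta\rfloor)$ splits for every $f$, which is (A). $\square$
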